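# A weakly Menger space on which ONE wins the selection game

## 1. Countable $\pi$-bases: TWO only has to work through a list

Throughout, $\mathbb N=\{1,2,3,\dots\}$ and $\omega=\{0,1,2,\dots\}$. For a topological space $X$ let $\mathcal O$ be the collection of all open covers of $X$, and let $\mathcal D$ be the collection of all families $\mathcal U$ of open subsets of $X$ whose union $\bigcup\mathcal U$ is dense in $X$.

**Definition 1.1.** The space $X$ is *weakly Menger*, or satisfies $S_{fin}(\mathcal O,\mathcal D)$, if for each sequence $(\mathcal U_n:n\in\mathbb N)$ of open covers there are finite sets $\mathcal V_n\subseteq\mathcal U_n$ with $\bigcup_n\mathcal V_n\in\mathcal D$. It satisfies $S_1(\mathcal O,\mathcal D)$ if one can always pick single sets $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\mathcal D$. It is *weakly Lindelöf* if every open cover has a countable subfamily with dense union.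

Clearly $S_1(\mathcal O,\mathcal D)$ implies weakly Menger. Weakly Menger implies weakly Lindelöf: apply the property to a constant sequence of covers.

**Definition 1.2.** In the game $G_{fin}^{\omega}(\mathcal O,\mathcal D)$ on $X$, in inning $n\in\mathbb N$, ONE chooses an open cover $\mathcal U_n$ and TWO answers with a finite set $\mathcal V_n\subseteq\mathcal U_n$. TWO wins the play if $\bigcup_n\mathcal V_n\in\mathcal D$; otherwise ONE wins. A strategy for ONE prescribes each cover from TWO's earlier answers. It is winning if ONE wins every play in which ONE follows it.

If $X$ is not weakly Menger, then ONE wins by playing a sequence of covers that witnesses this, without looking at TWO's answers. So if ONE has no winning strategy, then $X$ is weakly Menger. The talk is about the converse. In the definition of weakly Menger the whole sequence of covers is announced before anything is selected, while in the game ONE may adapt. Does adapting help?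

Recall that a *$\pi$-base* is a family $\mathcal B$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal B$. The least size of a $\pi$-base is the $\pi$-weight $\pi w(X)$, and the least size of a base is the weight $w(X)$. Removing $\emptyset$ from a base leaves a $\pi$-base, so $\pi w(X)\le w(X)$. A set is dense as soon as it meets every member of a $\pi$-base.

**Proposition 1.3.** If $X$ has a countable $\pi$-base, then TWO has a winning strategy in $G_{fin}^{\omega}(\mathcal O,\mathcal D)$. In particular ONE has none.

*Proof.* If $X=\emptyset$, every play is won by TWO. Otherwise list a countable $\pi$-base as $\{B_n:n\in\mathbb N\}$, with repetitions if necessary. In inning $n$ the cover $\mathcal U_n$ has a member $U_n$ meeting $B_n$, because $B_n\ne\emptyset$ and $\mathcal U_n$ covers $X$. TWO plays $\{U_n\}$. At the end $\bigcup_nU_n$ meets every $B_n$, so it is dense. $\square$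

*Example.* The product $\omega^\omega$ of discrete copies of $\omega$ has a countable base, so TWO wins on it. For the covers $\mathcal U_n=\{\{f:f(n)=k\}:k<\omega\}$ no finite selections cover the space: let $f(n)$ avoid the finitely many values selected from $\mathcal U_n$. But selecting $\{f:f(n)=0\}$ for each $n$ gives a dense union, since a basic open set restricts only finitely many coordinates. So dense unions are much easier to reach than covers.

What changes in general? If no countable list of open sets suffices, TWO cannot attend to one $B$ per inning. There is a known result that we may quote: if $X$ is Lindelöf, then $X$ is weakly Menger if and only if ONE has no winning strategy in $G_{fin}^{\omega}(\mathcal O,\mathcal D)$. The problem, from Babinkostova, Pansera and Scheepers, "Weak covering properties and infinite games", arXiv:1202.0194 (2012), is whether the Lindelöf hypothesis can be dropped: is there a weakly Menger space on which ONE has a winning strategy? The answer is yes, in ZFC, and the exact point where the argument of Proposition 1.3 gives out can be located.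

Let $\mathfrak d$ be the least size of a family $\mathbb D\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ is everywhere $\le$ some member of $\mathbb D$. We say that such a $\mathbb D$ *dominates*. Asking only for $\le$ at almost all arguments gives the same cardinal: add all finite modifications of the members. Also $\omega_1\le\mathfrak d$: given $f_0,f_1,\dots$, the function $f(k)=f_k(k)+1$ is not everywhere $\le$ any $f_k$, and the same diagonal argument, made infinitely often for each $f_k$, works modulo finite sets.

**Theorem A.** There is a zero-dimensional Hausdorff weakly Menger space on which ONE has a winning strategy in $G_{fin}^{\omega}(\mathcal O,\mathcal D)$.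

**Theorem B.** (i) If $X$ is weakly Lindelöf (for example, weakly Menger) and has $\pi$-weight $<\mathfrak d$, then ONE has no winning strategy in $G_{fin}^{\omega}(\mathcal O,\mathcal D)$. (ii) The space in Theorem A can be taken to have weight exactly $\mathfrak d$. So the least weight, and the least $\pi$-weight, of a weakly Menger space on which ONE has a winning strategy is exactly $\mathfrak d$, and this remains so among zero-dimensional Hausdorff spaces.

**Theorem C.** There is a Hausdorff space satisfying $S_1(\mathcal O,\mathcal D)$ on which ONE has a winning strategy in $G_{fin}^{\omega}(\mathcal O,\mathcal D)$.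

## 2. Weakly Lindelöf spaces of $\pi$-weight below $\mathfrak d$

We first push Proposition 1.3 as far as it goes and prove Theorem B(i). With uncountably many $B$ in the $\pi$-base, TWO no longer aims at a particular $B$. Instead TWO plays longer and longer initial segments of countable subfamilies, and each $B$ is a possible witness that TWO was too slow. Each $B$ can defeat only those speeds that lie below one function $h_B$, so fewer than $\mathfrak d$ sets $B$ cannot defeat all speeds.

**Proof of Theorem B(i).** We may assume $X\neq\emptyset$. Let $\mathcal B$ be a $\pi$-base with $|\mathcal B|<\mathfrak d$, and let $\sigma$ be a strategy for ONE.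

**Step 1: a tree of plays.** The purpose is to reduce TWO's options to natural numbers. By recursion on the length of $s\in\omega^{<\omega}$ we define covers $\mathcal U_s$. Let $\mathcal U_\emptyset$ be ONE's first move. Given $\mathcal U_s$, use weak Lindelöfness to choose $\{U_s^k:k<\omega\}\subseteq\mathcal U_s$ with dense union, repetitions allowed. For $m<\omega$ put
$$\mathcal V_{s^\frown m}=\{U_s^k:k\le m\},$$
and let $\mathcal U_{s^\frown m}$ be the response of $\sigma$ when TWO has played $\mathcal V_{s\restriction1},\mathcal V_{s\restriction2},\dots,\mathcal V_s,\mathcal V_{s^\frown m}$. Every $f\in\omega^\omega$ now gives a play against $\sigma$: ONE plays $\mathcal U_{f\restriction 0},\mathcal U_{f\restriction1},\dots$ and TWO plays $\mathcal V_{f\restriction1},\mathcal V_{f\restriction2},\dots$.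

**Step 2: one function for each $B$.** The purpose is to bound all $f$ whose play misses $B$. For $B\in\mathcal B$ let
$$g_B(s)=\min\{k:U_s^k\cap B\neq\emptyset\},$$
which exists because $\bigcup_kU_s^k$ is dense. Define recursively
$$h_B(n)=\max\{g_B(s):s\in\omega^n,\ s(i)\le h_B(i)\text{ for all }i<n\}.$$
The maximum is over a finite nonempty set.

**Step 3: a winning strategy would make $\{h_B\}$ dominating.** Suppose $\sigma$ is winning, and let $f\in\omega^\omega$. The union of TWO's sets in the play given by $f$ is not dense, so it is disjoint from some nonempty open set, hence from some $B\in\mathcal B$. Thus for every $n$ none of the sets $U^k_{f\restriction n}$ with $k\le f(n)$ meets $B$, that is,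
$$f(n)<g_B(f\restriction n)\qquad\text{for all }n.$$
We show $f(n)\le h_B(n)$ by induction on $n$. If $f(i)\le h_B(i)$ for all $i<n$, then $f\restriction n$ is one of the sequences $s$ in the definition of $h_B(n)$, so $f(n)<g_B(f\restriction n)\le h_B(n)$. Hence $f\le h_B$ everywhere. As $f$ was arbitrary, $\{h_B:B\in\mathcal B\}$ dominates $\omega^\omega$, although it has at most $|\mathcal B|<\mathfrak d$ members. This is a contradiction. $\square$

This proof used only weak Lindelöfness. For large $\pi$-weight a sensible plan is to keep the tree and use the full weak Menger property where the counting of $\mathcal B$ was used. The plan stops at a definite place. After thinning, the families $\{U_s^k:k<\omega\}$ have dense unions but need not be covers, and the weak Menger property says nothing about families that are not covers. If instead we keep the full covers, ONE may have uncountably many different continuations after each move. In a Lindelöf space we could thin to countable subcovers and this obstacle would not arise. So a counterexample should let ONE use uncountable covers in an essential way.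

## 3. A set of functions on $\omega_1$ that separates announcing from adapting

The simplest uncountable covers to manage are indexed by $\omega_1$. We look for a set $E$ of functions $e:\omega_1\to[0,\omega_1]$, to be used as the points that must be caught to make a union dense. ONE's covers will be $\{W(p,\alpha):p<\omega_1\}$ for thresholds $\alpha<\omega_1$, where $e$ belongs to $W(p,\alpha)$ exactly when $e(p)>\alpha$. Two things are wanted.

* (S) For every $a:\omega_1\to\omega_1$, announced in full, there is a countable $P\subseteq\omega_1$ such that every $e\in E$ has $e(q)>a(q)$ for some $q\in P$.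
* (G) ONE can choose thresholds $\alpha_1,\alpha_2,\dots$, where $\alpha_{n+1}$ depends on TWO's finite sets $G_1,\dots,G_n\subseteq\omega_1$, so that in the end some $e\in E$ has $e(p)\le\alpha_n$ for all $n$ and all $p\in G_n$.

Write $\mathrm{dom}(e)=\{p<\omega_1:e(p)<\omega_1\}$. Two quick trials show what to balance.

*All $e$ with finite domain.* Then (S) holds with $P=\omega$, since $e(q)=\omega_1$ for almost all $q\in\omega$. But (G) fails: if TWO plays $G_n=\{n\}$, then $e(n)\le\alpha_n$ for all $n\geq 1$ makes the domain infinite.

*All $e$ with countable domain.* Then (G) holds: for each $p\in\bigcup_nG_n$ let $e(p)$ be the first $\alpha_n$ with $p\in G_n$. But (S) fails for $a=0$: given a countable $P$, let $e$ be $0$ on $P$ and $\omega_1$ elsewhere.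

So infinite domains must be allowed, but not all of them. The difference to exploit is this. Countably many announced thresholds have a bound $\gamma<\omega_1$, and TWO may then use an index $p^*>\gamma$. In the game, once TWO uses $p^*$, ONE's next threshold can exceed $p^*$. Indices and values are both countable ordinals, so we can compare them. We require that an index $p$ in the domain allow only finitely many values below $p$.

**Definition 3.1.** $E$ is the set of all $e:\omega_1\to[0,\omega_1]$ such that

* (E1) $\mathrm{dom}(e)$ is countable, and
* (E2) for each $p\in\mathrm{dom}(e)$ the set $\{q\in\mathrm{dom}(e):e(q)<p\}$ is finite.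

A set $E^*\subseteq E$ is *coinitial* if for every $e\in E$ there is $e'\in E^*$ with $e'\le e$ pointwise.

*Examples.* All functions with finite domain are in $E$, including the constant function $\omega_1$, whose domain is empty. The function with $e(q)=q$ for $q<\omega$ and $e(q)=\omega_1$ otherwise is in $E$, since only $p$ many values lie below $p<\omega$. If we also set $e(\omega)=\omega$, then (E2) fails at $p=\omega$. The function that is $0$ on $\omega$ and $\omega_1$ elsewhere is not in $E$, by (E2) at $p=1$. For $\delta<\omega_1$, the function that is $\delta$ on $[0,\delta]$ and $\omega_1$ above is in $E$: no value is below any $p\le\delta$. The set $E$ is coinitial in itself; smaller coinitial sets will matter only in Section 7.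

**Lemma 3.2.** Let $a:\omega_1\to\omega_1$, let $\gamma=\sup_{k<\omega}a(k)$ (so $\gamma<\omega_1$), and let $\gamma<p^*<\omega_1$. For every $e\in E$ there is $q\in\omega\cup\{p^*\}$ with $e(q)>a(q)$.

*Proof.* Otherwise $e(p^*)\le a(p^*)<\omega_1$, so $p^*\in\mathrm{dom}(e)$. Moreover every $k<\omega$ satisfies $e(k)\le a(k)\le\gamma<p^*$, so $k\in\mathrm{dom}(e)$ and $e(k)<p^*$. Then $\{q\in\mathrm{dom}(e):e(q)<p^*\}$ contains $\omega$, against (E2). $\square$

**Lemma 3.3.** Let $\alpha_1<\alpha_2<\cdots<\omega_1$, and let $G_1,G_2,\dots\subseteq\omega_1$ be finite, possibly empty, with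
$$\alpha_{n+1}>\max(G_1\cup\dots\cup G_n)\quad\text{for all }n,\qquad\text{where }\max\emptyset=0 .$$
If $E^*\subseteq E$ is coinitial, there is $e'\in E^*$ with $e'(p)\le\alpha_n$ for all $n$ and all $p\in G_n$.

*Proof.* For $p\in\bigcup_nG_n$ let $m(p)=\min\{n:p\in G_n\}$ and put $e(p)=\alpha_{m(p)}$. Put $e(p)=\omega_1$ for all other $p$. We check that $e\in E$. The domain $\bigcup_nG_n$ is countable. For (E2), let $p\in\mathrm{dom}(e)$, say $p\in G_n$. If $q\in\mathrm{dom}(e)$ and $m(q)>n$, then $e(q)=\alpha_{m(q)}\ge\alpha_{n+1}>p$. Hence
$$\{q\in\mathrm{dom}(e):e(q)<p\}\subseteq G_1\cup\dots\cup G_n,$$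
which is finite. Finally, if $p\in G_n$, then $m(p)\le n$ and $e(p)=\alpha_{m(p)}\le\alpha_n$. Any $e'\in E^*$ with $e'\le e$ is as required. $\square$

*A play by hand.* Let $\alpha_1=0$ and let TWO answer $G_1=\{3\}$. ONE takes $\alpha_2=4$. TWO answers $G_2=\{0,\omega\}$, and ONE takes $\alpha_3=\omega+1$. The function of the proof has $e(3)=0$ and $e(0)=e(\omega)=4$, and every index that appears later receives a value at least $\omega+1$. Thus only $3,0,\omega$ have values below $\omega$, and (E2) at $p=\omega$ is safe. After the large index $\omega$ appeared, no later value was below it.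

Lemma 3.2 gives (S) with $P=\omega\cup\{p^*\}$. Lemma 3.3 gives (G) if ONE follows this rule:
$$\alpha_1=0,\qquad \alpha_{n+1}=\text{the least countable ordinal greater than }\alpha_n\text{ and all elements of }G_1\cup\dots\cup G_n. \tag{1}$$

## 4. The set $E$ as isolated points, and its failure of separation

Turning (S) and (G) into a topology is now quick if we demand no separation.

**Example 4.1.** Let $Y_0=E\cup\omega_1$ (disjoint union), with base the singletons $\{e\}$, $e\in E$, and the sets
$$N(p,\alpha)=\{p\}\cup\{e\in E:e(p)>\alpha\}\qquad(p,\alpha<\omega_1).$$
This is a base of a topology: $N(p,\alpha)\cap N(p,\beta)=N(p,\max\{\alpha,\beta\})$, and all other intersections of basic sets are subsets of $E$, hence unions of open singletons. The constant function $\omega_1$ lies in every $N(p,\alpha)$, so $E$ is dense.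

The space $Y_0$ satisfies $S_1(\mathcal O,\mathcal D)$. Given open covers $\mathcal U_n$, choose for all $n,p$ a set $U_n(p)\in\mathcal U_n$ and $a_n(p)<\omega_1$ with $N(p,a_n(p))\subseteq U_n(p)$. Put $a(p)=\sup_na_n(p)<\omega_1$, take $p^*$ from Lemma 3.2, list $\omega\cup\{p^*\}=\{q_n:n\in\mathbb N\}$, and select $U_n(q_n)$. By Lemma 3.2 each $e\in E$ has $e(q_n)>a(q_n)\ge a_n(q_n)$ for some $n$, so $e\in U_n(q_n)$. The union contains the dense set $E$.

ONE has a winning strategy on $Y_0$: play $\{N(p,\alpha_n):p<\omega_1\}$ with $\alpha_n$ given by (1), where TWO's answer is $\{N(p,\alpha_n):p\in G_n\}$. This is a cover, since each $e\in E$ has countable domain and so $e(p)=\omega_1$ for some $p$. By Lemma 3.3 some $e'\in E$ has $e'(p)\le\alpha_n$ whenever $p\in G_n$. The open set $\{e'\}$ misses all sets chosen by TWO.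

So the bare question is settled, but by a poor space. The constant function $\omega_1$ lies in every neighborhood of every $p$, so $Y_0$ is not even $T_1$. There are two ways to repair this. Section 5 keeps $S_1(\mathcal O,\mathcal D)$ and obtains a Hausdorff space. Section 6 obtains a zero-dimensional Hausdorff space.

## 5. Spreading each point over $\mathbb Q$: proof of Theorem C

Two indices $p\ne p'$ could not be separated because their neighborhoods share points $e$. We replace each $e$ by a copy $\{e\}\times\mathbb Q$ and let $p$ approach this copy only near a real number $z_p$. For different $p$ these numbers are different. The price is that to catch $e$ we must now catch a dense subset of $\{e\}\times\mathbb Q$, and one good index $q$, which is all that Lemma 3.2 provides, gives a single interval. We shall need many good indices.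

**Step 1: the numbers $z_p$.** We want distinct irrationals $z_p$ ($p<\omega_1$) such that $\{z_p:p\in[\beta,\beta+\omega)\}$ is dense in $\mathbb R$ for $\beta=0$ and for every limit $\beta<\omega_1$. The cosets $x+\mathbb Q$ with $x$ irrational are pairwise disjoint countable dense sets of irrationals, and there are at least $\omega_1$ of them. Every countable ordinal is uniquely $\beta+k$ with $k<\omega$ and $\beta$ zero or a limit. Assign different cosets to different $\beta$ and enumerate the coset of $\beta$ without repetition as $\{z_{\beta+k}:k<\omega\}$.

**Step 2: the space.** Let $Y=(E\times\mathbb Q)\cup\omega_1$ (disjoint union). Basic neighborhoods of $(e,r)$ are the sets $\{e\}\times(I\cap\mathbb Q)$ with $I\ni r$ an open interval. Basic neighborhoods of $p\in\omega_1$ are the sets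
$$N(p,\alpha,k)=\{p\}\cup\{(e,r)\in E\times\mathbb Q:e(p)>\alpha,\ |r-z_p|<1/k\},\qquad\alpha<\omega_1,\ k\ge1 .$$
These sets form a base of a topology. For a fixed $e$, the part of any of them in $\{e\}\times\mathbb Q$ is empty or of the form $\{e\}\times(I\cap\mathbb Q)$ with $I$ an open interval, so intersections of basic sets meet $E\times\mathbb Q$ in unions of basic sets. Two basic neighborhoods of the same $p$ satisfy $N(p,\alpha,k)\cap N(p,\alpha',k')=N(p,\max\{\alpha,\alpha'\},\max\{k,k'\})$.

The space is Hausdorff. Points $(e,r)\neq(e',r')$ are separated by their first coordinates or, if $e=e'$, by disjoint intervals. For $(e,r)$ and $p$ we have $r\neq z_p$, since $z_p$ is irrational, so a small interval around $r$ and a large $k$ give disjoint neighborhoods. For $p\ne p'$ we have $z_p\neq z_{p'}$, and $N(p,0,k)\cap N(p',0,k)=\emptyset$ for large $k$.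

The set $E\times\mathbb Q$ is dense: if $\mathbf c$ is the constant function $\omega_1$, then $N(p,\alpha,k)$ contains $(\mathbf c,r)$ for every rational $r$ with $|r-z_p|<1/k$.

**Step 3: $S_1(\mathcal O,\mathcal D)$ holds.** Here the indices of a second full block $[\beta,\beta+\omega)$ replace the single index $p^*$. Let $(\mathcal U_n)_{n\ge1}$ be open covers. For all $n$ and $p$ choose $U_n(p)\in\mathcal U_n$, $a_n(p)<\omega_1$ and $k_n(p)\ge1$ with $N(p,a_n(p),k_n(p))\subseteq U_n(p)$. Let $a(p)=\sup_na_n(p)<\omega_1$, $B_0=\omega$, $\gamma=\sup_{k<\omega}a(k)<\omega_1$, and $B_1=[\beta,\beta+\omega)$ with $\beta>\gamma$ a countable limit ordinal. Then $\beta\ge\omega$, so $B_0\cap B_1=\emptyset$. Enumerate $B_0\cup B_1=\{p_n:n\ge1\}$ without repetition and select $U_n(p_n)\in\mathcal U_n$.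

Fix $e\in E$. We claim that $\{z_{p_n}:e(p_n)>a(p_n)\}$ is dense in $\mathbb R$.

* Suppose some $p\in B_1$ has $e(p)\le a(p)$. Then $p\in\mathrm{dom}(e)$. If $q\in B_0$ and $e(q)\le a(q)$, then $q\in\mathrm{dom}(e)$ and $e(q)\le\gamma<\beta\le p$. By (E2) there are only finitely many such $q$. So $e(q)>a(q)$ for all but finitely many $q\in B_0$, and a dense subset of $\mathbb R$ stays dense when finitely many points are removed.
* Otherwise $e(q)>a(q)$ for all $q\in B_1$, and $\{z_q:q\in B_1\}$ is dense.

For each $n$ with $e(p_n)>a(p_n)$ we have $e(p_n)>a_n(p_n)$, so
$$U_n(p_n)\supseteq\{e\}\times\{r\in\mathbb Q:|r-z_{p_n}|<1/k_n(p_n)\}.$$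
The union of these intervals around the points $z_{p_n}$ is a dense open subset of $\mathbb R$, so it meets $\mathbb Q$ in a dense subset of $\mathbb Q$. Hence the selected sets have dense union in $\{e\}\times\mathbb Q$. As $e$ was arbitrary and $E\times\mathbb Q$ is dense in $Y$, their union is dense in $Y$.

**Step 4: ONE wins.** For $\alpha<\omega_1$ let $\mathcal W_\alpha=\{W(p,\alpha):p<\omega_1\}$ with
$$W(p,\alpha)=\{p\}\cup\bigl(\{e\in E:e(p)>\alpha\}\times\mathbb Q\bigr).$$
Each $W(p,\alpha)$ is open: it contains $N(p,\alpha,1)$, and with $(e,r)$ it contains $\{e\}\times\mathbb Q$. It contains $p$, and each $(e,r)$ lies in $W(p,\alpha)$ for any $p\notin\mathrm{dom}(e)$. So $\mathcal W_\alpha$ is an open cover of $Y$. ONE plays $\mathcal W_{\alpha_1},\mathcal W_{\alpha_2},\dots$, where TWO's answers are $\{W(p,\alpha_n):p\in G_n\}$ with $G_n$ finite, and the $\alpha_n$ follow rule (1). By Lemma 3.3 with $E^*=E$, some $e'\in E$ satisfies $e'(p)\le\alpha_n$ whenever $p\in G_n$. The nonempty open set $\{e'\}\times\mathbb Q$ is disjoint from every set chosen by TWO. So ONE wins. $\square$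

This space is not regular. We have $N(p,0,1)\cap\omega_1=\{p\}$. On the other hand, given any $N(p,\alpha,k)$, choose $p'\neq p$ with $|z_{p'}-z_p|<1/k$. Every neighborhood $N(p',\alpha',k')$ contains points $(\mathbf c,r)$ with $r$ rational and as close to $z_{p'}$ as we like, so it meets $N(p,\alpha,k)$. Thus $p'$ is in the closure of $N(p,\alpha,k)$, and no closed neighborhood of $p$ lies inside $N(p,0,1)$. For Theorem A another construction is needed.

## 6. Isolated points over a compact product: proof of Theorem A

Let $[0,\omega_1]$ carry the order topology; it is compact Hausdorff. The sets $(\beta,\omega_1]$ with $\beta<\omega_1$ are clopen, and the space has a clopen base. So the product $[0,\omega_1]^{\omega_1}$ is compact, Hausdorff and zero-dimensional (that is, it has a base of clopen sets), and $E$ is a subset of it. In the product the condition $x(p)>\alpha$ defines a clopen set. Which points fail to satisfy $x(p)>\alpha$ for every $p$? Exactly those bounded by $\alpha$. This suggests deleting the bounded points.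

Take first the subspace $X'=\{x\in[0,\omega_1]^{\omega_1}:x\text{ is not bounded by any }\alpha<\omega_1\}$ and the covers $\{\{x\in X':x(p)>\alpha\}:p<\omega_1\}$. Here ONE's rule (1) fails. If TWO plays $G_n=\{n\}$ in every inning, the union is dense: a nonempty basic open set of the product restricts only a finite set $F$ of coordinates. Choose $n\in\mathbb N\setminus F$ and change a point of the basic set to $\omega_1$ off $F$. The new point is unbounded, is still in the basic set, and exceeds $\alpha_n$ at $n$. Lemma 3.3 still gives an $e'$ that TWO missed, but one missed point does not prevent density unless it is isolated. So we must make the points of $E$ isolated while keeping a compact space around them. The Alexandroff duplicate does this.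

Fix any coinitial $E^*\subseteq E$. For Theorem A take $E^*=E$; the general case costs nothing and is used in Section 7. Let $C$ be the closure of $E^*$ in $[0,\omega_1]^{\omega_1}$. It is compact, zero-dimensional and Hausdorff.

**Step 1: the space $Z$.** Let
$$Z=(C\times\{0\})\cup(E^*\times\{1\}),\qquad\pi:Z\to C,\quad\pi(x,i)=x .$$
As a base take the singletons $\{(e,1)\}$, $e\in E^*$, and the sets $\pi^{-1}(O)\setminus H$ with $O\subseteq C$ clopen and $H\subseteq E^*\times\{1\}$ finite. The second kind is closed under finite intersections, so this is a base. It gives the subspace topology from the Alexandroff duplicate of $C$, where neighborhoods of $(x,0)$ are generated by the sets $\pi^{-1}(O)\setminus\{(x,1)\}$ with $x\in O$: the finitely many other points of $H$ can be avoided by shrinking $O$.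

*Example of the construction.* Over the Cantor set in place of $C$, with a countable dense subset in place of $E^*$, let $e_1,e_2,\dots$ be distinct points of the dense subset converging to $x$. Then the isolated points $(e_n,1)$ converge to $(x,0)$, since a neighborhood $\pi^{-1}(O)\setminus H$ of $(x,0)$ omits only finitely many of them.

We need four facts about $Z$.

*The map $\pi$ is continuous*, since the preimages of clopen sets are open and $C$ has a clopen base.

*$Z$ is zero-dimensional and Hausdorff.* A singleton $\{(e,1)\}$ is open, and it is closed because every other point has the neighborhood $\pi^{-1}(C)\setminus\{(e,1)\}$. The sets $\pi^{-1}(O)$ are clopen, with complement $\pi^{-1}(C\setminus O)$. Hence all basic sets are clopen. Two distinct points, one of which is $(e,1)$, are separated by $\{(e,1)\}$ and its complement. Points $(x,0)\ne(y,0)$ are separated by $\pi^{-1}(O)$ and $\pi^{-1}(C\setminus O)$ for a clopen $O$ containing $x$ but not $y$.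

*$Z$ is compact.* Given a cover by basic sets, only those of the form $\pi^{-1}(O)\setminus H$ meet $C\times\{0\}$, so the corresponding sets $O$ cover $C$. As $C$ is compact, finitely many $O_i$ cover $C$, and then the sets $\pi^{-1}(O_i)\setminus H_i$ cover $Z$ except for some points of the finite set $\bigcup_iH_i$. Finitely many more members of the cover take care of these.

*The set $\pi^{-1}(E^*)=E^*\times\{0,1\}$ is dense in $Z$.* It contains all points $(e,1)$. A nonempty basic set $\pi^{-1}(O)\setminus H$ has $O\neq\emptyset$. Since $E^*$ is dense in $C$ there is $e\in E^*\cap O$, and $(e,0)\in\pi^{-1}(O)\setminus H$.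

**Step 2: removing the bounded points.** On the compact space $Z$ TWO wins in one inning. We now remove the points that would prevent ONE's families from being covers. Let
$$Q=\{x\in C:\text{there is }\alpha<\omega_1\text{ with }x(p)\le\alpha\text{ for all }p<\omega_1\},\qquad X=Z\setminus(Q\times\{0\}).$$
Elements of $E$ have countable domain, so they take the value $\omega_1$. Hence $E^*\cap Q=\emptyset$ and $\pi^{-1}(E^*)\subseteq X$. As a subspace of $Z$, the space $X$ is zero-dimensional and Hausdorff. Since $\pi^{-1}(E^*)$ is dense in $Z$ and contained in $X$, it is dense in $X$.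

**Step 3: $X$ is weakly Menger.** The plan is to read from an announced sequence of covers a function $a$ as in (S), using compactness, and then to apply Lemma 3.2.

Let $(\mathcal U_n:n\ge1)$ be open covers of $X$. For $U\in\mathcal U_n$ fix $\tilde U$ open in $Z$ with $\tilde U\cap X=U$. Put
$$O_n=\bigcup_{U\in\mathcal U_n}\tilde U\supseteq X,\qquad L_n=Z\setminus O_n\subseteq Q\times\{0\}.$$
The set $L_n$ is closed in $Z$, hence compact. For each $p<\omega_1$ the set $K=\{\pi(z)(p):z\in L_n\}$ is the continuous image of a compact set, so it is a compact subset of $[0,\omega_1]$. It does not contain $\omega_1$, because $\pi(z)\in Q$ for $z\in L_n$. The increasing open sets $[0,\xi]$ with $\xi<\omega_1$ cover $K$, so one of them contains $K$: there is $a_n(p)<\omega_1$ with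
$$\pi(z)(p)\le a_n(p)\quad\text{for all }z\in L_n. \tag{2}$$
(If $L_n=\emptyset$, take $a_n(p)=0$.) Let $a(p)=\sup_na_n(p)<\omega_1$ and $\gamma=\sup_{k<\omega}a(k)<\omega_1$, and fix $p^*$ with $\gamma<p^*<\omega_1$. Enumerate $\omega\cup\{p^*\}=\{q_n:n\ge1\}$ and let
$$T_n=\{z\in Z:\pi(z)(q_n)>a(q_n)\}.$$
The set $T_n$ is the preimage of the clopen set $(a(q_n),\omega_1]$ under a continuous map, so it is clopen in $Z$, hence compact. By (2) and $a_n(q_n)\le a(q_n)$ it is disjoint from $L_n$, so $T_n\subseteq O_n$. By compactness there is a finite $\mathcal V_n\subseteq\mathcal U_n$ with $T_n\subseteq\bigcup_{U\in\mathcal V_n}\tilde U$, and therefore $T_n\cap X\subseteq\bigcup\mathcal V_n$.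

If $e\in E^*$, Lemma 3.2 gives $n$ with $e(q_n)>a(q_n)$, so both points over $e$ (that is, $(e,0)$ and $(e,1)$) lie in $T_n$. Thus $\pi^{-1}(E^*)\subseteq\bigcup_n(T_n\cap X)\subseteq\bigcup_n\bigcup\mathcal V_n$. As $\pi^{-1}(E^*)$ is dense in $X$, we have $\bigcup_n\mathcal V_n\in\mathcal D$.

**Step 4: ONE wins on $X$.** For $\alpha<\omega_1$ let $\mathcal W_\alpha=\{W(p,\alpha):p<\omega_1\}$, where
$$W(p,\alpha)=\{z\in X:\pi(z)(p)>\alpha\}.$$
These sets are open, since $(\alpha,\omega_1]$ is open. They cover $X$: if $z=(x,0)\in X$, then $x\notin Q$, so $x(p)>\alpha$ for some $p$; if $z=(e,1)$, then $e(p)=\omega_1>\alpha$ for some $p$.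

ONE plays $\mathcal W_{\alpha_1}$ with $\alpha_1=0$. When TWO answers $\mathcal W_{\alpha_n}$ with a finite $\mathcal V_n$, ONE writes $\mathcal V_n=\{W(p,\alpha_n):p\in G_n\}$ with $G_n$ finite, taking the least index for each set, and plays $\mathcal W_{\alpha_{n+1}}$ with $\alpha_{n+1}$ given by (1). The hypotheses of Lemma 3.3 hold, so there is $e'\in E^*$ with $e'(p)\le\alpha_n$ whenever $p\in G_n$. That is, $(e',1)\notin\bigcup\mathcal V_n$ for all $n$. As $(e',1)$ is an isolated point of $X$, the union of the sets chosen by TWO is not dense, and ONE wins. This proves Theorem A. $\square$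

By the known result quoted in Section 1, such a space cannot be Lindelöf. When $E^*=E$ we can see this directly. The functions with finite domain are dense in the product, so $C=[0,\omega_1]^{\omega_1}$. If $P\subseteq\omega_1$ is countable, let $x$ be $0$ on $P$ and $\omega_1$ elsewhere. Then $x\notin Q$, so $(x,0)\in X$, and $(x,0)\notin W(p,\alpha)$ for all $p\in P$. So no countable subfamily of $\mathcal W_\alpha$ covers $X$. But $\{W(p,\alpha):p\in\omega\cup\{p^*\}\}$ with $p^*>\alpha$ has dense union, by Lemma 3.2 for the constant function $a=\alpha$. This is the gap between countable subcovers and countable subfamilies with dense union, met in Section 2.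

## 7. A coinitial set of size $\mathfrak d$: proof of Theorem B(ii)

With $E^*=E$ the space $X$ has many isolated points. Every subset $A\subseteq\omega$ gives a member of $E$ that is $\omega$ on $A$ and $\omega_1$ elsewhere, since no value is below any $p\in A$. So there are at least $2^{\aleph_0}$ isolated points, and each open singleton belongs to every $\pi$-base. To bring the weight down to $\mathfrak d$ we use fewer isolated points. Section 6 was carried out for any coinitial $E^*$, so we need a small one.

**Step 1: a coinitial $E^*\subseteq E$ with $|E^*|\le\mathfrak d$.** The case distinction is whether the domain of $e$ has a largest element. If it does, (E2) at that element leaves only finitely much information. If not, (E2) says that certain finite sets grow along a sequence, and a dominating family can bound their growth.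

For each countable limit ordinal $\delta>0$ fix a bijection $b_\delta:\omega\to\delta$ and a strictly increasing cofinal sequence $0=\delta_0<\delta_1<\cdots$ in $\delta$. Let $\mathbb D$ be an everywhere-dominating family with $|\mathbb D|=\mathfrak d$. Let $E^*$ consist of all functions of the following three forms.

1. All $e$ with finite domain.
2. For $\delta<\omega_1$, a finite $H\subseteq[0,\delta]$ and $u:H\to\omega_1$: the function equal to $u$ on $H$, to $\delta$ on $[0,\delta]\setminus H$, and to $\omega_1$ above $\delta$.
3. For a countable limit $\delta>0$ and an unbounded $g'\in\mathbb D$: the function $e'$ with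
$$e'(q)=\delta_k,\quad k=\min\{j:b_\delta^{-1}(q)<g'(j)\},\qquad\text{for }q<\delta,$$
and $e'(q)=\omega_1$ for $q\ge\delta$. The minimum exists because $g'$ is unbounded.

*These functions are in $E$.* Form 1 is clear. In form 2 the domain is $[0,\delta]$; for $p\le\delta$ a value $<p$ differs from $\delta$, so it is attained in the domain only on the finite set $H$. In form 3 the domain is $\delta$, which is countable. Let $p<\delta$ and choose $k$ with $p\le\delta_k$. If $q<\delta$ and $e'(q)<p$, then $e'(q)=\delta_j$ with $j<k$ and $b_\delta^{-1}(q)<g'(j)$. So
$$\{q<\delta:e'(q)<p\}\subseteq\bigcup_{j<k}b_\delta[\{0,\dots,g'(j)-1\}],$$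
which is finite.

*The size.* There are at most $\omega_1$ functions of form 1 and of form 2, and at most $\omega_1\cdot\mathfrak d$ of form 3. As $\omega_1\le\mathfrak d$, we get $|E^*|\le\mathfrak d$.

*Coinitiality.* Let $e\in E$. If $\mathrm{dom}(e)$ is finite, then $e\in E^*$. Suppose it is infinite and put $\delta=\sup\mathrm{dom}(e)<\omega_1$.

Case $\delta\in\mathrm{dom}(e)$. By (E2) at $p=\delta$ the set $H=\{q\in\mathrm{dom}(e):e(q)<\delta\}$ is finite, and $H\subseteq[0,\delta]$. Consider the function of form 2 given by $\delta$, $H$ and $e\restriction H$. On $H$ it equals $e$. At $q\in[0,\delta]\setminus H$ it is $\delta$, while $e(q)\ge\delta$ by the choice of $H$ if $q\in\mathrm{dom}(e)$, and $e(q)=\omega_1$ otherwise. Above $\delta$ both functions are $\omega_1$. So it is $\le e$.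

Case $\delta\notin\mathrm{dom}(e)$. Then the supremum is not attained, so $\delta$ is a limit, $\delta>0$, and $\mathrm{dom}(e)\subseteq\delta$ is cofinal in $\delta$. For each $k<\omega$ there is $p\in\mathrm{dom}(e)$ with $p\ge\delta_{k+1}$, so by (E2) at this $p$ the set
$$F_k=\{q\in\mathrm{dom}(e):e(q)<\delta_{k+1}\}$$
is finite. Choose $g(k)\ge k$ with $F_k\subseteq b_\delta[\{0,\dots,g(k)-1\}]$. Choose $g'\in\mathbb D$ with $g'\ge g$ everywhere; then $g'(k)\ge k$ for all $k$, so $g'$ is unbounded. Let $e'$ be the function of form 3 for $\delta$ and $g'$. We check $e'\le e$ at each $q$.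

* If $q\notin\mathrm{dom}(e)$, then $e(q)=\omega_1\ge e'(q)$.
* If $q\in\mathrm{dom}(e)$ and $e(q)\ge\delta$, then $q<\delta$ and $e'(q)<\delta\le e(q)$.
* If $q\in\mathrm{dom}(e)$ and $e(q)<\delta$, there is $k$ with $\delta_k\le e(q)<\delta_{k+1}$, since $\delta_0=0$ and the $\delta_k$ are cofinal in $\delta$. Then $q\in F_k$, so $b_\delta^{-1}(q)<g(k)\le g'(k)$. Hence the minimum defining $e'(q)$ is at most $k$, and $e'(q)\le\delta_k\le e(q)$.

So $E^*$ is coinitial.

**Step 2: the weight of $X$.** Build $X$ as in Section 6 from this $E^*$. By Steps 1 to 4 there, $X$ is zero-dimensional, Hausdorff and weakly Menger, and ONE has a winning strategy on it. It remains to compute the weight.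

The space $[0,\omega_1]$ has a clopen base of size $\omega_1$, and a basic set of the product is given by finitely many coordinates and members of that base. So $[0,\omega_1]^{\omega_1}$, and with it $C$, has a clopen base $\mathcal C$ of size $\le\omega_1$. In the base of $Z$ we may restrict $O$ to $\mathcal C$: if $z\in\pi^{-1}(O)\setminus H$, choose $O'\in\mathcal C$ with $\pi(z)\in O'\subseteq O$, and then $z\in\pi^{-1}(O')\setminus H\subseteq\pi^{-1}(O)\setminus H$. Since $E^*$ is infinite, it has $|E^*|$ finite subsets, so this base of $Z$ has size at most $\omega_1\cdot|E^*|\le\mathfrak d$. Hence $w(X)\le w(Z)\le\mathfrak d$.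

Conversely, $X$ is weakly Menger, hence weakly Lindelöf, and ONE has a winning strategy, so Theorem B(i) gives $\pi w(X)\ge\mathfrak d$. Together,
$$\mathfrak d\le\pi w(X)\le w(X)\le\mathfrak d .$$

**Step 3: minimality.** By (i), every weakly Menger space on which ONE has a winning strategy has $\pi$-weight at least $\mathfrak d$, and therefore weight at least $\mathfrak d$. The space $X$ of Step 2 attains both values and is zero-dimensional and Hausdorff. So $\mathfrak d$ is the least weight and the least $\pi$-weight of such a space, both in general and among zero-dimensional Hausdorff spaces. This completes the proof of Theorem B. $\square$
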